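# Why the finite edges stop acting: the tropical $T$-system of an affinite quiver

## 1. One double edge

Start with a single real sequence $x(t)$, $t\in\mathbb Z$, that satisfies
$$x(t+1)+x(t-1)=\max(2x(t),0).\tag{1}$$
The values $x(0),x(1)$ are arbitrary, and the rule then determines $x(t)$ in both directions of time. For example $x(0)=-1$, $x(1)=-2$ gives
$$\dots,\ 8,\ 5,\ 2,\ -1,\ -2,\ 1,\ 4,\ 7,\ \dots$$
The sequence comes in with slope $-3$, is negative for two time steps, and leaves with slope $+3$. Outside a finite window the $0$ in the maximum plays no role: the rule is just $x(t+1)+x(t-1)=2x(t)$.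

**Proposition 1.** For every real solution of (1) there is $t_0$ such that $x(t)\ge 0$ for all $|t|>t_0$.

**Proof.** The rule (1) is symmetric under $t\mapsto -t$, so it is enough to treat $t\to+\infty$. Write $x_-=\max(-x,0)$. Since $\max(2x,0)=2x+2x_-$, we have
$$x(t+1)-2x(t)+x(t-1)=2x(t)_-\ \ge 0 ,$$
so the increments $x(t+1)-x(t)$ never decrease. If $x(t)\ge0$ for all $t\ge0$ we are done. Otherwise pick $p\ge0$ with $x(p)<0$. If $x(p+1)\ge0$, then the increment from $p$ to $p+1$ is positive, so all later ones are, and $x(t)\ge x(p+1)\ge0$ for $t\ge p+1$. If $x(p+1)<0$, then (1) at time $p+1$ reads $x(p+2)=-x(p)>0>x(p+1)$; again the increment is positive and stays so, hence $x(t)>0$ for $t\ge p+2$. $\square$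

The proof used that one and the same quantity $x$ is convex in time and is the quantity whose sign we care about. We now replace the double edge by a graph with many vertices, and the $0$ in the maximum by a sum over the edges of a second graph. What survives of this argument?

## 2. Two commuting bipartite graphs

Let $\Gamma$ and $\Delta$ be two finite undirected multigraphs on a common vertex set $V$, with no edge belonging to both. Let $\epsilon:V\to\{0,1\}$ be such that every edge of $\Gamma$ and every edge of $\Delta$ joins vertices of different parity. Let $A_\Gamma,A_\Delta$ be the adjacency matrices (entries count multiplicities), and assume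
$$A_\Gamma A_\Delta=A_\Delta A_\Gamma .$$
Such a pair encodes a bipartite recurrent quiver $Q$ on $V$.

**Definition (affinite).** The quiver $Q$ is affinite if every connected component of $\Gamma$ is an affine ADE Dynkin diagram, including $\hat A_1$ with its double edge, and every connected component of $\Delta$ is a finite ADE Dynkin diagram. The components $S_1,\dots,S_n$ of $\Gamma$ are the affine slices. A vertex with no $\Delta$-edge is a $\Delta$-component of type $A_1$.

The facts about these diagrams that we use are the following. A connected loopless multigraph has adjacency spectral radius $<2$ if and only if it is a finite ADE diagram, and $=2$ if and only if it is an affine ADE diagram; for a finite diagram with Coxeter number $h$ the radius is $2\cos(\pi/h)$. For instance $A_1$ has $h=2$ and radius $0$, and $A_2$ has $h=3$ and radius $1$. By Perron–Frobenius the top eigenvalue of a connected graph is simple with a positive eigenvector, and a positive eigenvector can only belong to the top eigenvalue. On an affine slice $S_i$ there is a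 unique primitive vector $\delta_i\in\mathbb Z_{>0}^{S_i}$ with $A_\Gamma\delta_i=2\delta_i$, which we extend by $0$ to $V$. For $\hat A_1$ it is $(1,1)$; for $\hat D_4$ it is $2$ at the center and $1$ at the four leaves. Put $\delta=\sum_i\delta_i$, with coordinates $\delta_v$.

**Definition (tropical $T$-system).** The value $T_v(t)\in\mathbb R$ is defined for $t\equiv\epsilon_v\pmod 2$, and for $t+\epsilon_v$ odd
$$T_v(t+1)+T_v(t-1)=\max\Big(\sum_{(u,v)\in\Gamma}T_u(t),\ \sum_{(v,w)\in\Delta}T_w(t)\Big),\tag{2}$$
sums counted with multiplicity. The initial values $T_v(\epsilon_v)$ are arbitrary, and (2) determines the rest, forward and backward.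

**Example A.** Let $V=\{0,1\}$ with $\epsilon_v=v$, let $\Gamma$ be a double edge and let $\Delta$ have no edges. At each time exactly one vertex carries a value; call it $x(t)$. Then (2) is (1).

**Example B.** Let $V=\{a_0,a_1,b_0,b_1\}$, with the index as parity. Let $\Gamma$ consist of a double edge $a_0a_1$ and a double edge $b_0b_1$; let $\Delta$ consist of the single edges $a_0b_1$ and $b_0a_1$. With the basis arranged as (slice)$\,\otimes\,$(parity) and $\sigma=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, we have $A_\Gamma=I\otimes2\sigma$ and $A_\Delta=\sigma\otimes\sigma$, which commute. There are two slices $\hat A_1$ and two $\Delta$-components $A_2$. At each time each slice carries one value, and (2) reads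
$$x_a(t+1)+x_a(t-1)=\max(2x_a(t),x_b(t)),\qquad x_b(t+1)+x_b(t-1)=\max(2x_b(t),x_a(t)).$$

The problem, posed in Pavel Galashin and Pavlo Pylyavskyy, "Quivers with subadditive labelings: classification and integrability", arXiv:1606.04878 (2016), is to prove or disprove that after a finite time the $\Delta$-edges no longer affect the dynamics, for the quivers in the affinite classification of that paper. The answer is yes. The proof uses only the definition of affinite, not the list.

**Theorem 1.** For every affinite $Q$ and all real (in particular, all integer) initial conditions there is $t_0$ such that for all $|t|>t_0$ and all $v$ with $t+\epsilon_v$ odd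
$$\sum_{(u,v)\in\Gamma}T_u(t)\ \ge\ \sum_{(v,w)\in\Delta}T_w(t).$$

One point about the hypotheses has to be settled first. "No edge belongs to both" is understood, as usual for quivers without $2$-cycles, as

(D) no two vertices are adjacent in both $\Gamma$ and $\Delta$.

**Step: reducing Theorem 1 to the case (D).** Suppose (D) fails. On $V\times\{0,1\}$, with parity $(v,j)\mapsto\epsilon_v$, join $(u,j),(v,j)$ in $\Gamma'$ as $u,v$ are joined in $\Gamma$, and join $(u,j),(v,1-j)$ in $\Delta'$ as $u,v$ are joined in $\Delta$. The adjacency matrices are $A_\Gamma\otimes I$ and $A_\Delta\otimes\sigma$, which commute. Adjacency in $\Gamma'$ keeps $j$ and adjacency in $\Delta'$ changes it, so (D) holds. The graph $\Gamma'$ is two copies of $\Gamma$. The graph $\Delta'$ is two copies of $\Delta$ via $(v,j)\mapsto(v,\,j+\epsilon_v\bmod2)$: if $u,v$ are $\Delta$-adjacent then $\epsilon_v=1-\epsilon_u$, so $(1-j)+\epsilon_v\equiv j+\epsilon_u$. Hence the new pair is affinite. If $T_v(t)$ solves (2), then $T_{(v,j)}(t):=T_v(t)$ solves the system for $(\Gamma',\Delta')$,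 and the inequality at $(v,j)$ is the inequality at $v$. So Theorem 1 under (D) implies Theorem 1 in general.

For instance, a double $\Gamma$-edge and a single $\Delta$-edge on the same two vertices becomes Example B. From now on (D) is assumed.

## 3. The violation vector and what is convex in time

**Notation.** Let $V_t=\{v:\epsilon_v\equiv t\bmod 2\}$, regard $\mathbb R^{V_t}\subset\mathbb R^V$, and write $T(t)\in\mathbb R^{V_t}$ for the vector of values at time $t$. For real $x$ put $x_\pm=\max(\pm x,0)$, coordinatewise for vectors, so $x=x_+-x_-$. Put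
$$y(t)=(A_\Gamma-A_\Delta)T(t)\in\mathbb R^{V_{t+1}},\qquad q_i(t)=\sum_{v\in S_i\cap V_{t+1}}\delta_v\,y_v(t)_-=\langle\delta_i,y_-(t)\rangle,\qquad q=\sum_iq_i .$$
The claim of Theorem 1 is $y(t)\ge0$ for large $|t|$. Since all $\delta_v>0$, the number $q(t)\ge 0$ vanishes exactly when $y(t)\ge0$. It measures the violation at time $t$.

**Step: two forms of the system.** Since $\max(\alpha,\beta)=\alpha+(\alpha-\beta)_-=\beta+(\alpha-\beta)_+$, the system (2) is
$$T(t+1)+T(t-1)=A_\Gamma T(t)+y_-(t)=A_\Delta T(t)+y_+(t).\tag{3}$$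

**Step: an autonomous recurrence for $y$.** Apply $A_\Gamma$ to the second form, $A_\Delta$ to the first, and subtract. The terms $A_\Gamma A_\Delta T$ and $A_\Delta A_\Gamma T$ cancel by commutation:
$$y(t+1)+y(t-1)=A_\Gamma y_+(t)-A_\Delta y_-(t).\tag{4}$$
So we may forget $T$ and study all solutions of (4) with $y(t)\in\mathbb R^{V_{t+1}}$. They are determined by $(y(0),y(1))$. We encode these data, with a choice of sign that will pay off, in one vector $\zeta\in\mathbb R^V$:
$$\zeta_u=y_u(1)\ \ (u\in V_0),\qquad \zeta_u=-y_u(0)\ \ (u\in V_1).$$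
If $y(t)$ solves (4), so does $y(-t)$. Hence it suffices to show: for every solution of (4), $y(t)\ge0$ for all large positive $t$.

**Step: what is convex.** Pair the first form of (3) with $\delta_i$. As $A_\Gamma$ is symmetric and $A_\Gamma\delta_i=2\delta_i$, the sums $\tau_i(t)=\langle\delta_i,T(t)\rangle$ satisfy
$$\tau_i(t+1)-2\tau_i(t)+\tau_i(t-1)=q_i(t)\ \ge0 .\tag{5}$$
Thus $\tau_i$ is convex in time, and the total violation in a time interval is the gain of the increment of $\tau_i$.

**Where Section 1 breaks.** In Example A we have $y=2x$ and $\tau=x$, so the convex quantity and the quantity of interest coincide. In general they do not. In Example B, $y_a=2x_a-x_b$, $y_b=2x_b-x_a$, and (4) reads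
$$y_a(t+1)+y_a(t-1)=2\,y_a(t)_+-y_b(t)_-,\qquad y_b(t+1)+y_b(t-1)=2\,y_b(t)_+-y_a(t)_- ,$$
so violation in slice $b$ pulls $y_a$ down. Take $(y_a,y_b)(0)=(1,0)$ and $(y_a,y_b)(1)=(2,-10)$. Then the values at $t=0,1,2,\dots$ are
$$(1,0),\ (2,-10),\ (-7,0),\ (-2,3),\ (7,4),\ (16,5),\ (25,6),\dots$$
and from $t=3$ on the increments are constant. The coordinate $y_a$ was positive and increasing, and then became negative. The step "increasing once, increasing forever" is lost.

What (5) still gives is this: if we can bound the increments of $\tau_i$ from above, then $\sum q_i(t)$ over positive $t$ is finite. For integer data the $q_i(t)$ are nonnegative integers, and a finite sum forces $q_i(t)=0$ eventually. So two tasks remain: an upper bound for the total violation, and a separate argument for real data. For the first, we compute some solutions exactly, and then compare all solutions with these.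

## 4. Chebyshev polynomials of the two graphs, and single-vertex solutions

**Definition.** Let $U_{-1}=0$, $U_0=1$, $U_{k+1}(x)=xU_k(x)-U_{k-1}(x)$.

Then $U_k(2\cos\theta)=\sin((k+1)\theta)/\sin\theta$ and $U_k(2)=k+1$, since both sides satisfy the same recurrence with the same start. As $U_k$ is even or odd according to $k$, the vector $U_k(A)e_v$ is supported on the vertices of parity $\epsilon_v+k$, for $A=A_\Gamma$ or $A_\Delta$. For the diagram $A_2$, with $A=\sigma$: $U_1(A)=\sigma$ and $U_2(A)=\sigma^2-1=0$.

**Lemma 1.** (i) $U_k(A_\Gamma)\ge0$ entrywise for all $k\ge0$. (ii) Let $v$ lie in a $\Delta$-component with Coxeter number $h$. Then $U_j(A_\Delta)e_v\ge0$ for $0\le j\le h-2$, $U_{h-2}(A_\Delta)e_v=e_{v'}$ for some $v'$, and $U_{h-1}(A_\Delta)e_v=0$.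

Recall what we need about roots. Let $A$ be the adjacency matrix of a connected diagram and $C=2-A$ its Cartan matrix. The simple reflection at $j$ is $s_j\beta=\beta-(C\beta)_je_j$; it replaces the coordinate $\beta_j$ by $(A\beta)_j-\beta_j$ and leaves the others. It preserves the form $\langle\beta,C\beta\rangle$, because this changes by $-2(C\beta)_j^2+C_{jj}(C\beta)_j^2=0$. Real roots are the images of the simple roots $e_v$ under products of the $s_j$; so they are integer vectors with $\langle\beta,C\beta\rangle=2$. The textbook fact (Kac, *Infinite dimensional Lie algebras*) is that every real root is $\ge0$ or $\le0$ coordinatewise. For $A_2$ the nonnegative ones are $e_1,\ e_1+e_2,\ e_2$.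

**Proof of Lemma 1.** Let $A$ belong to the component of $v$ in $\Gamma$ (for (i)) or in $\Delta$ (for (ii)).

**Step 1: the vectors $U_k(A)e_v$ are halves of real roots.** Put $\beta_k=U_k(A)e_v+U_{k-1}(A)e_v$. The two summands are supported on opposite parity classes. Reflections at vertices of equal parity commute, since such vertices are not adjacent. Apply to $\beta_k$ all reflections of the parity class that carries $U_{k-1}(A)e_v$: the new coordinates there are those of $AU_k(A)e_v-U_{k-1}(A)e_v=U_{k+1}(A)e_v$, and the other class is unchanged. The result is $\beta_{k+1}$. As $\beta_0=e_v$, all $\beta_k$ are real roots.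

**Step 2: when can the sign change?** Say there is a transition at $k$ if $\beta_k\ge0$ but $\beta_{k+1}\not\ge0$. Then $\beta_{k+1}\le0$. The part $U_k(A)e_v$ is common to both, so it is $\ge0$ and $\le0$, and $U_k(A)e_v=0$; in particular $k\ge1$. So $\beta_k=U_{k-1}(A)e_v$ lives on one parity class, where $C$ acts as $2$ in the form, and $2=\langle\beta_k,C\beta_k\rangle=2\sum_j\beta_{k,j}^2$. A nonnegative integer vector with this property is $\beta_k=e_{v'}$ for some $v'$. Conversely, if $\beta_k\ge0$ and $U_k(A)e_v=0$, then $\beta_{k+1}=U_{k+1}(A)e_v=-U_{k-1}(A)e_v=-\beta_k$, which is not $\ge0$ because roots are nonzero; so there is a transition at $k$.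

**Step 3: affine components never have a transition.** Let $\delta_i$ be the vector of the slice of $v$. Then $\langle\delta_i,U_k(A)e_v\rangle=U_k(2)\delta_v=(k+1)\delta_v>0$, so $U_k(A)e_v\ne0$ for all $k\ge0$. By Step 2 there is no transition, all $\beta_k\ge0$, and (i) follows.

**Step 4: finite components have the first transition exactly at $h-1$.** Let $\nu>0$ be the Perron vector, with eigenvalue $2\cos\theta$, $\theta=\pi/h\in(0,\pi/2]$. Then $\langle\nu,U_k(A)e_v\rangle=\nu_v\sin((k+1)\theta)/\sin\theta$. For $k=h$ this is negative, so $\beta_h\not\ge0$ and there is a first transition, at $k$ say. For $0\le j<k$ we have $\beta_j\ge0$ and no transition at $j$, so $U_j(A)e_v\ge0$, and it is nonzero by the converse in Step 2; hence $\sin((j+1)\theta)>0$. At $k$ itself $U_k(A)e_v=0$, so $\sin((k+1)\theta)=0$. Each angle exceeds the previous one by $\theta\le\pi/2$: if $j\theta\in(0,\pi)$ then $(j+1)\theta\in(0,3\pi/2)$. Hence $\theta,\dots,k\theta$, having positive sine, all lie in $(0,\pi)$, and $(k+1)\theta\in(0,3\pi/2)$ has sine zero, so $(k+1)\theta=\pi$,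 i.e. $k=h-1$. Now $U_j(A)e_v\ge0$ for $j\le h-2$, $U_{h-1}(A)e_v=0$, and $U_{h-2}(A)e_v=\beta_{h-1}=e_{v'}$. $\square$

For $A_2$: $\beta_0=e_1$, $\beta_1=e_1+e_2$, $\beta_2=e_2$, $\beta_3=-e_2$; the transition is at $2=h-1$.

**Step: the solutions of (4) with $\zeta=\pm e_u$.** While $y\ge0$, (4) is $y(t+1)+y(t-1)=A_\Gamma y(t)$; while $y\le0$, it is $y(t+1)+y(t-1)=A_\Delta y(t)$. Both linear recurrences are solved by the $U_k$, and Lemma 1 says how long each regime lasts.

For $\zeta=e_u$ with $u\in V_0$: $y(0)=0$, $y(1)=e_u$, so $y(s)=U_{s-1}(A_\Gamma)e_u\ge0$ for $s\ge1$. For $\zeta=e_u$ with $u\in V_1$: $y(0)=-e_u$, $y(1)=0$, then $y(2)=e_u$, and $y(s)=U_{s-2}(A_\Gamma)e_u\ge0$ for $s\ge1$. There is no violation at times $s\ge1$.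

For $\zeta=-e_u$ with $u\in V_0$, let $h=h_u$ be the Coxeter number of the $\Delta$-component of $u$: $y(0)=0$, $y(1)=-e_u$, so $y(s)=-U_{s-1}(A_\Delta)e_u\le0$ for $1\le s\le h-1$, ending with $y(h-1)=-e_{u'}$ and $y(h)=-U_{h-1}(A_\Delta)e_u=0$. Then (4) at time $h$ gives $y(h+1)=-y(h-1)=e_{u'}$, and from here $y(h+s)=U_{s-1}(A_\Gamma)e_{u'}\ge0$ for $s\ge1$. For $u\in V_1$: $y(0)=e_u$, $y(1)=0$, $y(2)=-e_u$, and the same evolution takes place one step later. In both cases
$$\sum_{s\ge1}q_i(s)=\sum_{k=0}^{h_u-2}\langle\delta_i,U_k(A_\Delta)e_u\rangle<\infty .\tag{6}$$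

In Example B with $u=a_0$ the sequence $y(0),y(1),\dots$ is $0,\ -e_a,\ -e_b,\ 0,\ e_b,\ 2e_b,\dots$: the violation starts in slice $a$ and the solution leaves through slice $b$.

## 5. Convexity in the initial data

A general $\zeta$ is a nonnegative combination of the vectors $\pm e_u$. The system is not linear, so solutions cannot be added. But if the total violation were a subadditive and homogeneous function of $\zeta$, (6) would bound it. Call a function sublinear if it is convex and positively homogeneous of degree $1$; then $\varphi(\zeta+\zeta')\le\varphi(\zeta)+\varphi(\zeta')$.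

**Step: isolate the nonlinear part.** Given a solution $y$ of (4), define for $t\ge0$ vectors $F(t)\in\mathbb R^{V_t}$ and $L(t)\in\mathbb R^{V_{t+1}}$ by
$$F(0)=F(1)=0,\qquad F(t+1)+F(t-1)=A_\Gamma F(t)+y_-(t)\quad(t\ge1),\tag{7}$$
$$L(0)=y(0),\quad L(1)=y(1),\qquad L(t+1)+L(t-1)=A_\Gamma L(t)\quad(t\ge1).$$
So $L$ is what $y$ would be without violations, and $F$ accumulates the violations. We claim
$$y(t)=L(t)+(A_\Gamma-A_\Delta)F(t)\qquad(t\ge0).$$
This is clear for $t=0,1$. If it holds up to $t$, then the right-hand side $R$ satisfies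
$$R(t+1)+R(t-1)=A_\Gamma L+(A_\Gamma-A_\Delta)(A_\Gamma F+y_-)=A_\Gamma y+(A_\Gamma-A_\Delta)y_-=A_\Gamma y_+-A_\Delta y_-,$$
all at time $t$, by commutation in the second equality and $y+y_-=y_+$ in the third. This is (4), so $R(t+1)=y(t+1)$.

Now $A_\Gamma F+y_-=\max(A_\Gamma F,\ A_\Gamma F-y)$, and $A_\Gamma F-y=A_\Delta F-L$, so
$$F(t+1)+F(t-1)=\max\big(A_\Gamma F(t),\ A_\Delta F(t)-L(t)\big)\qquad(t\ge1).\tag{8}$$
The vector $L(t)$ is linear in $\zeta$: write $L_v(t)=\sum_uc_{v,u}(t)\zeta_u$ with integers $c_{v,u}(t)$. For $u\in V_0$ we have $c_{\cdot,u}(t)=U_{t-1}(A_\Gamma)e_u$; for $u\in V_1$ we have $c_{\cdot,u}(0)=-e_u$ and $c_{\cdot,u}(t)=U_{t-2}(A_\Gamma)e_u$ for $t\ge1$. By Lemma 1(i), and this is what the sign in $\zeta$ was for,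
$$c_{v,u}(t)\ge0\qquad(t\ge1).$$

**The obvious induction fails.** Suppose $F(t-1)$ and $F(t)$ are sublinear in $\zeta$. The maximum in (8) is sublinear, since $A_\Gamma,A_\Delta\ge0$. But $F(t+1)$ is this maximum minus $F(t-1)$, and convex minus convex need not be convex. That is the exact obstacle. Look at Example A with $\zeta=(\alpha,\beta)$, i.e. $y(1)=\alpha$, $y(0)=-\beta$, where $L(t)=\alpha t+\beta(t-1)$. By (8),
$$F(2)=\max(0,-\alpha),\qquad F(3)=\max(2F(2),-L(2))=\max(0,-2\alpha,-2\alpha-\beta),$$
$$F(4)=\max(0,-4\alpha,-4\alpha-2\beta,-3\alpha-2\beta)-\max(0,-\alpha).$$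
If $\alpha\ge0$ the last line is $\max(0,-3\alpha-2\beta)$; if $\alpha<0$ it is $\max(-4\alpha,-4\alpha-2\beta)+\alpha=\max(-3\alpha,-3\alpha-2\beta)$. Both agree with
$$F(4)=\max(0,-3\alpha,-3\alpha-2\beta),$$
which is convex: the subtraction was harmless. To see why, replace $(\max,+)$ by $(+,\times)$, i.e. consider $f(0)=f(1)=1$, $f(2)=1+z$, $f(3)=f(2)^2+z^2w$, and $f(4)f(2)=f(3)^2+z^3w^2$. Then
$$f(3)^2+z^3w^2=(1+z)^4+2(1+z)^2z^2w+(1+z)z^3w^2,$$
which is divisible by $f(2)=1+z$: $f(4)=(1+z)^3+2(1+z)z^2w+z^3w^2$. The quotient is a polynomial, and a polynomial tropicalizes to a maximum of linear forms. This divisibility is an instance of the Laurent phenomenon.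

**Recall (seeds and mutation).** A seed consists of a cluster of independent variables $x_i$ ($i$ mutable), frozen variables, and an integer matrix $b_{ij}$ with columns indexed by mutable indices and rows by mutable and frozen ones, whose mutable part is skew-symmetric. With $[b]_+=\max(b,0)$, mutation at a mutable $k$ replaces $x_k$ by $x_k'$, where
$$x_kx_k'=\prod_ix_i^{[b_{ik}]_+}+\prod_ix_i^{[-b_{ik}]_+}$$
(products over mutable and frozen $i$). It reverses the sign of row and column $k$, and for $i,j\ne k$ replaces $b_{ij}$ by $b_{ij}+[b_{ik}]_+[b_{kj}]_+-[-b_{ik}]_+[-b_{kj}]_+$. The Laurent phenomenon (Fomin–Zelevinsky, *Cluster algebras I*, Thm 3.1) says that every cluster variable obtained by a sequence of mutations is a Laurent polynomial in the initial cluster, with coefficients that are integer Laurent polynomials in the frozen variables.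

**Proposition 2.** For each $t\ge0$ and $v\in V_t$, $F_v(t)$ is a sublinear function of $\zeta\in\mathbb R^V$: a maximum of finitely many linear forms with integer coefficients.

**Proof.** **Step 1: the seeds.** Take mutable variables indexed by $V$, and frozen variables $z_u$, $u\in V$, with row indices $u'$. For $t\ge0$ let $\Sigma_t$ have cluster $\{f_v(t):v\in V_t\}\cup\{f_v(t+1):v\in V_{t+1}\}$ and matrix
$$b_{ik}=(A_\Gamma-A_\Delta)_{ik},\qquad b_{u'k}=-c_{k,u}(t+1)\qquad(k\in V_t,\ i\in V_{t+1}),$$
$$b_{ik}=-(A_\Gamma-A_\Delta)_{ik},\qquad b_{u'k}=c_{k,u}(t)\qquad(k\in V_{t+1},\ i\in V_t),$$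
and $b_{ik}=0$ for mutable $i,k$ of equal parity. The mutable part is skew-symmetric because $A_\Gamma-A_\Delta$ is symmetric. We start with $\Sigma_0$, whose cluster variables and frozen variables are independent.

**Step 2: mutating $\Sigma_t$ at all $k\in V_t$ gives $\Sigma_{t+1}$.** There are no entries between elements of $V_t$. So mutation at $k\in V_t$ does not change row or column $k'$ for another $k'\in V_t$, the mutations commute, and their effects on the remaining entries add up. By (D), at most one of $(A_\Gamma)_{ik},(A_\Delta)_{ik}$ is nonzero, so the positive part of $(A_\Gamma-A_\Delta)_{ik}$ is $(A_\Gamma)_{ik}$ and its negative part is $(A_\Delta)_{ik}$. As $c(t+1)\ge0$, the frozen variables enter only the second product, and writing $f_k(t+2)$ for the new variable at $k$, the exchange relation is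
$$f_k(t+2)f_k(t)=\prod_{(u,k)\in\Gamma}f_u(t+1)+\Big(\prod_{u\in V}z_u^{c_{k,u}(t+1)}\Big)\prod_{(k,w)\in\Delta}f_w(t+1).\tag{9}$$
The new cluster is that of $\Sigma_{t+1}$. For the new matrix $b'$ there are three kinds of entries.

* Rows and columns $k\in V_t$ change sign: $b'_{ik}=-(A_\Gamma-A_\Delta)_{ik}$ for $i\in V_{t+1}$, $b'_{u'k}=c_{k,u}(t+1)$, and $b'_{kj}=(A_\Gamma-A_\Delta)_{kj}$ for $j\in V_{t+1}$. As $V_{t+2}=V_t$, these are the entries of $\Sigma_{t+1}$.
* For $i,j\in V_{t+1}$ we had $b_{ij}=0$. For $k\in V_t$: $[b_{ik}]_+=(A_\Gamma)_{ik}$, $[b_{kj}]_+=(A_\Delta)_{kj}$, $[-b_{ik}]_+=(A_\Delta)_{ik}$, $[-b_{kj}]_+=(A_\Gamma)_{kj}$. So $b'_{ij}=(A_\Gamma A_\Delta-A_\Delta A_\Gamma)_{ij}=0$.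
* For a frozen row and $j\in V_{t+1}$: $[b_{u'k}]_+=0$ and $[-b_{u'k}]_+=c_{k,u}(t+1)$, so $b'_{u'j}=c_{j,u}(t)-\sum_{k}c_{k,u}(t+1)(A_\Gamma)_{kj}=-c_{j,u}(t+2)$ by the recurrence of $L$.

This is $\Sigma_{t+1}$. Note that commutation of $A_\Gamma$ and $A_\Delta$ is exactly what keeps the seed bipartite.

**Step 3: set the initial cluster to $1$.** By the Laurent phenomenon every $f_v(t)$ is a Laurent polynomial in the cluster of $\Sigma_0$ and the $z_u$. Setting the initial cluster variables to $1$ gives $P=P_{v,t}\in\mathbb Z[z_u^{\pm1}:u\in V]$. Evaluation at a positive real point $z$ respects (9), so by induction $P_{v,t}(z)>0$ is the value obtained by running (9) from $f(0)=f(1)=1$.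

**Step 4: the limit of $\log P$ is $F$.** Fix $\zeta$ and put $z_u=e^{-R\zeta_u}$. We claim that for fixed $t,v$
$$\log P_{v,t}=R\,F_v(t)(\zeta)+O(1)\qquad(R\to\infty).$$
For $t=0,1$ both sides are $0$. If it holds up to $t+1$, the logarithms of the two terms on the right of (9) are $R\,(A_\Gamma F(t+1))_k+O(1)$ and $R\,(A_\Delta F(t+1)-L(t+1))_k+O(1)$, because $\prod_uz_u^{c_{k,u}(t+1)}=e^{-RL_k(t+1)}$. From $\max(\alpha,\beta)\le\log(e^\alpha+e^\beta)\le\max(\alpha,\beta)+\log2$, (9) and (8) at time $t+1$, the claim for $F_k(t+2)$ follows.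

**Step 5: the limit of $\log P$ is a maximum of linear forms.** Let $\operatorname{supp}P$ be the finite, nonempty set of exponents of $P$. If $\zeta$ avoids the finitely many hyperplanes $(\alpha-\alpha')\cdot\zeta=0$, $\alpha\ne\alpha'$ in $\operatorname{supp}P$, then one monomial $z^\alpha=e^{-R\alpha\cdot\zeta}$ dominates all others, its coefficient is positive since $P>0$, and $\frac1R\log P\to\max_{\alpha\in\operatorname{supp}P}(-\alpha\cdot\zeta)$. With Step 4, $F_v(t)(\zeta)$ equals this maximum on a dense set of $\zeta$. Both sides are continuous in $\zeta$ (for $F$, by (8)), so they agree everywhere. $\square$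

## 6. Finite total violation, and integer data

**Theorem 2.** Assume (D), let $Q$ be affinite, let $\zeta_u=y_u(1)$ for $u\in V_0$ and $\zeta_u=-y_u(0)$ for $u\in V_1$, and let $h_u$ be the Coxeter number of the $\Delta$-component of $u$. Then
$$\sum_{s\ge1}q_i(s)\ \le\ \sum_{u\in V}(\zeta_u)_-\sum_{k=0}^{h_u-2}\langle\delta_i,U_k(A_\Delta)e_u\rangle ,$$
with equality for each solution of (4) with $\zeta=-e_u$.

**Proof.** **Step 1: express the total violation through $F$.** Put $\Phi_i(t)=\langle\delta_i,F(t)\rangle$. Pairing (7) with $\delta_i$ gives $\Phi_i(t+1)-2\Phi_i(t)+\Phi_i(t-1)=q_i(t)$ for $t\ge1$, with $\Phi_i(0)=\Phi_i(1)=0$. Hence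
$$\Phi_i(t)=\sum_{s=1}^{t-1}(t-s)\,q_i(s),\qquad \frac{\Phi_i(t)}t=\sum_{s\ge1}\Big(1-\frac st\Big)_+q_i(s)\ \longrightarrow\ m_i:=\sum_{s\ge1}q_i(s)\in[0,\infty]\tag{10}$$
as $t\to\infty$, by monotone convergence.

**Step 2: use convexity.** By Proposition 2 and $\delta_i\ge0$, $\Phi_i(t)$ is sublinear in $\zeta$, hence so is the limit $m_i$, with values in $[0,\infty]$. Write $\zeta=\sum_u(\zeta_u)_+e_u+\sum_u(\zeta_u)_-(-e_u)$. Then
$$m_i(\zeta)\le\sum_u(\zeta_u)_+\,m_i(e_u)+\sum_u(\zeta_u)_-\,m_i(-e_u).\tag{11}$$

**Step 3: insert the single-vertex solutions.** By Section 4, $m_i(e_u)=0$, and $m_i(-e_u)$ is the sum in (6). So (11) is the stated bound, with equality at $\zeta=-e_u$. $\square$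

In the numerical solution of Section 3, $\zeta_{b_0}=-10$, $\zeta_{a_1}=-1$, and the other coordinates are $\ge0$. For every $u$ in Example B the inner sum is $1$ for each slice, so the bound is $11$; the actual totals are $7+2=9$ in slice $a$ and $10$ in slice $b$.

**Proof of Theorem 1 for integer data.** Integer initial values give $y(t)\in\mathbb Z^V$ for all $t$, and $q(s)=\sum_i q_i(s)$ is a nonnegative integer with $\sum_{s\ge1}q(s)<\infty$ by Theorem 2. So $q(s)=0$, i.e. $y(s)\ge0$, for all large $s$. Apply the same to $y(-t)$. $\square$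

The argument works for every solution of (4) with $\zeta\in\mathbb Z^V$, and we shall use it in this form.

## 7. Real data: cones spanned by integer vectors

For real data $\sum q(s)<\infty$ does not yet stop the $q(s)$ from being positive forever. Rational data reduce to integer data by scaling. Approximating real data by rational data is not enough, since $t_0$ is not locally bounded: in (1), $x(0)=1$, $x(1)=1-\varepsilon$ gives $x(t)=1-\varepsilon t$ until this becomes negative, so the first violation comes after time $1/\varepsilon$, while for $\varepsilon=0$ there is none. Instead of approximating $\zeta$, we place it inside a cone spanned by integer vectors on which the total violation, and then a second quantity, are exactly linear. The integrality of these quantities on integer vectors is what makes such cones exist.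

From Rockafellar, *Convex Analysis*, we use Thm 24.5: if $z_k\to z$ in an open convex set on which $\varphi$ is finite and convex, and $\varphi$ is differentiable at $z$, then any subgradients $s_k\in\partial\varphi(z_k)$ converge to $\nabla\varphi(z)$; and Thm 25.5: the differentiability points are dense. Recall that $s\in\partial\varphi(w)$ means $\varphi(z)\ge\varphi(w)+s\cdot(z-w)$ for all $z$.

**Lemma 2.** Let $L\subset\mathbb R^N$ be a subspace spanned by integer vectors, and $C\subset L$ a convex cone, open in $L$. Let $\varphi:C\to\mathbb R$ be convex, positively homogeneous of degree $1$, with $\varphi(C\cap\mathbb Z^N)\subset\mathbb Z$. Then for each $0\ne x\in C$ there are $x_1,\dots,x_r\in C\cap\mathbb Z^N$ and $c_k>0$ with $x=\sum c_kx_k$, such that all $\sum a_kx_k$ with $a_k\ge0$ not all zero lie in $C$, and $\varphi$ coincides on them with a linear function.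

A small example: $\varphi(x_1,x_2)=|x_1|$ on $\mathbb R^2$. At $x=(0,\sqrt2)$ the function is not linear near $x$, but it is linear on the ray through $(0,1)$.

**Proof.** $L\cap\mathbb Z^N$ is a discrete subgroup that spans $L$, so we may identify $(L,L\cap\mathbb Z^N)$ with $(\mathbb R^d,\mathbb Z^d)$, $d\ge1$.

**Step 1: gradients are integral.** Let $\varphi$ be differentiable at $w\in C$ with gradient $g$, and let $e\in\mathbb Z^d$. For $R=1,2,\dots$ choose integer points $n_R$ with $|n_R-Rw|\le d$. Then $n_R/R\to w$ and $(n_R+e)/R\to w$, so for large $R$ both points, and hence $n_R$ and $n_R+e$, lie in the open cone $C$. Let $s\in\partial\varphi(n_R)=\partial\varphi(n_R/R)$ and $s'\in\partial\varphi(n_R+e)=\partial\varphi((n_R+e)/R)$; the equalities are homogeneity. The two subgradient inequalities give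
$$s\cdot e\ \le\ \varphi(n_R+e)-\varphi(n_R)\ \le\ s'\cdot e .$$
By Thm 24.5, $s,s'\to g$ as $R\to\infty$. So the integers in the middle converge to $g\cdot e$, and $g\cdot e\in\mathbb Z$. Hence $g\in\mathbb Z^d$.

**Step 2: near $x$, $\varphi$ is a finite maximum of linear forms.** Let $B\subset C$ be a closed ball centered at $x$ with $0\notin B$. A finite convex function on an open set is Lipschitz on compact subsets, so the gradients at differentiability points in the interior of $B$ are bounded; being integral, they form a finite set $\{g_1,\dots,g_p\}$. If $g_j$ is the gradient at $w$, then $\varphi(w)=g_j\cdot w$ by Euler's relation, so convexity gives $\varphi(z)\ge\varphi(w)+g_j\cdot(z-w)=g_j\cdot z$ for $z\in B$, and equality holds at $z=w$. Thus $\varphi\ge\max_jg_j\cdot z$ on $B$, with equality at the differentiability points in the interior, which are dense in $B$ by Thm 25.5. By continuity $\varphi(z)=\max_jg_j\cdot z$ on $B$.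

**Step 3: choose a rational simplex.** Let $J=\{j:g_j\cdot x=\varphi(x)\}$, fix $j_0\in J$, and let $E=\{z:(g_j-g_{j_0})\cdot z=0\text{ for all }j\in J\}$. This is a subspace defined by integer equations, and $x\in E$. On a small enough ball $B'\subset B$ around $x$ the forms with $j\notin J$ stay below $g_{j_0}$, so $\varphi=g_{j_0}$ on $E\cap B'$. Rational points are dense in $E$, so there is a simplex in $E\cap B'$ of dimension $\dim E$ with rational vertices and $x$ in its relative interior. Multiply its vertices by positive integers to get integer vectors $x_k$. The barycentric coordinates of $x$ are positive, so $x=\sum c_kx_k$ with $c_k>0$. Every $\sum a_kx_k$ with $a_k\ge0$ not all zero is a positive multiple of a point of the simplex; so it lies in $C$, and $\varphi=g_{j_0}$ there by homogeneity. $\square$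

**Proof of Theorem 1 for real data.** Let $\Phi=\sum_i\Phi_i$ and $m=\sum_im_i$, so $\Phi(t)=\sum_{s<t}(t-s)q(s)$ is sublinear in $\zeta$, and $m$ is sublinear and, by Theorem 2, finite on $\mathbb R^V$. Since $t-(t-s)_+=\min(s,t)$,
$$G_t:=m\,t-\Phi(t)=\sum_{s\ge1}\min(s,t)\,q(s)\ \uparrow\ b:=\sum_{s\ge1}s\,q(s)\in[0,\infty]\qquad(t\to\infty).\tag{12}$$
All these are positively homogeneous of degree $1$ in $\zeta$. On $\mathbb Z^V$ both $m$ and $b$ are finite integers, because there $q$ is integer valued and eventually $0$. Fix $0\ne\zeta\in\mathbb R^V$ (for $\zeta=0$ we have $y\equiv0$).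

**Step 1: make $m$ linear.** Apply Lemma 2 to $\varphi=m$ on $C=\mathbb R^V$. We get integer vectors $\zeta_1,\dots,\zeta_r$ such that $\zeta$ lies in $C_1:=\{\sum c_k\zeta_k:c_k>0\}$ and $m$ is linear on $C_1$. This convex cone is open in its span $\langle\zeta_1,\dots,\zeta_r\rangle$, because it is the image of the open positive orthant under the linear surjection $\mathbb R^r\to\langle\zeta_1,\dots,\zeta_r\rangle$, and linear surjections are open. The span is spanned by integer vectors, so Lemma 2 may be applied again on $C_1$.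

**Step 2: on $C_1$ the function $b$ is concave and finite.** Each $G_t$ is linear minus convex on $C_1$, hence concave and homogeneous, i.e. $G_t(z+z')\ge G_t(z)+G_t(z')$. The increasing limit $b$ inherits this, with values in $[0,\infty]$. Suppose $b(z)=\infty$ for some $z\in C_1$. Put $w=\sum\zeta_k\in C_1\cap\mathbb Z^V$, and take $\varepsilon>0$ with $w-\varepsilon z\in C_1$, which is possible by openness. Then $b(w)\ge\varepsilon b(z)+b(w-\varepsilon z)=\infty$, contradicting finiteness on $\mathbb Z^V$.

**Step 3: make $b$ linear too, and compare.** Apply Lemma 2 to the convex function $-b$ on $C_1$. We get integer vectors $\xi_1,\dots,\xi_p\in C_1$ and $d_k>0$ with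
$$\zeta=\sum_kd_k\xi_k,\qquad b(\zeta)=\sum_kd_k\,b(\xi_k),\qquad m(\zeta)=\sum_kd_k\,m(\xi_k),$$
the last because $m$ is linear on $C_1$. By the integer case there is $t_1\ge1$ such that $q(s)=0$ for all $s\ge t_1$ for each of the finitely many solutions with data $\xi_k$. For these, $\Phi(t)(\xi_k)=\sum_s(t-s)q(s)=m(\xi_k)\,t-b(\xi_k)$ when $t\ge t_1$. Sublinearity of $\Phi(t)$ gives for $t\ge t_1$
$$\Phi(t)(\zeta)\le\sum_kd_k\,\Phi(t)(\xi_k)=m(\zeta)\,t-b(\zeta),$$
i.e. $G_t(\zeta)\ge b(\zeta)$. But $G_t\le b$ always. So at $\zeta$ and $t=t_1$, where $b$ is finite,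
$$0=b-G_{t_1}=\sum_{s>t_1}(s-t_1)\,q(s).$$
All terms are $\ge0$, so $q(s)=0$, i.e. $y(s)\ge0$, for all $s>t_1$. Apply the same to $y(-t)$. This proves Theorem 1 under (D), and by the reduction in Section 2 in general. $\square$

## 8. Incoming and outgoing speeds

By Theorem 1 and (3), every solution of (2) obeys $T(t+1)+T(t-1)=A_\Gamma T(t)$ for large $|t|$. In Section 1 the two slopes were $-3$ and $+3$. Here is the general statement. Connected means that $\Gamma\cup\Delta$ is connected.

**Theorem 3.** Assume (D) and let $Q$ be affinite and connected. There are $\sigma^\pm\in\mathbb R^n$ with $T_v(t)=\sigma_i^\pm\delta_vt+O(1)$ as $t\to\pm\infty$, for $v\in S_i$. All $\Delta$-components have the same Coxeter number $h$; the matrix $U_{h-2}(A_\Delta)$ is a permutation matrix and an automorphism of $\Gamma$, inducing an involution $\eta$ of the slices; and $\sigma_i^+=-\sigma^-_{\eta(i)}$. Consequently $\sum_{t\in\mathbb Z}q_i(t)=\kappa_i(\sigma_i^++\sigma^+_{\eta(i)})$, where $\kappa_i=\frac12|\delta_i|^2$.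

The sequence $8,5,2,-1,-2,1,4,7$ of Section 1 has $\sigma^\pm=\pm3$, $\kappa=1$, $\sum q=2+4=6=\kappa\cdot(3+3)$.

**Proof.** **Step 1: the common Coxeter number and the involution.** $A_\Gamma+A_\Delta$ is irreducible, so it has a simple top eigenvalue with eigenvector $\mu>0$. As $A_\Gamma$ and $A_\Delta$ commute with the sum, $\mu$ is an eigenvector of each. It is positive on every component, so its eigenvalues are the spectral radii of all components: $A_\Gamma\mu=2\mu$ and $A_\Delta\mu=\rho\mu$, with $\rho=2\cos(\pi/h)$ for every $\Delta$-component. So $h$ is common. By Lemma 1(ii), $U_{h-1}(A_\Delta)=0$, and every column of $P:=U_{h-2}(A_\Delta)$ is a unit vector $e_{v'}$. The eigenvalues of $A_\Delta$ have absolute value at most $\rho<2$, so they are of the form $2\cos\phi$, $\phi\in(0,\pi)$, and $\sin h\phi=0$ because $U_{h-1}(A_\Delta)=0$. Hence $U_{h-2}(2\cos\phi)=\sin((h-1)\phi)/\sin\phi=-\cos h\phi=\pm1$, and since $A_\Delta$ is symmetric, $P^2=I$. So $P$ is a permutation matrix. It is a polynomial in $A_\Delta$, so it commutes with $A_\Gamma$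 and is an automorphism of $\Gamma$. It permutes the slices and carries primitive vectors to primitive vectors: $P\delta_i=\delta_{\eta(i)}$ with an involution $\eta$.

**Step 2: pass to $n\times n$ matrices.** $A_\Delta\delta_j$ lies in the $2$-eigenspace of $A_\Gamma$, which is spanned by the $\delta_i$; so $A_\Delta\delta_j=\sum_ia_{ij}\delta_i$ with $a_{ij}\ge0$. Let $a=(a_{ij})$ and $Ds=\sum_is_i\delta_i$ for $s\in\mathbb R^n$. Then $A_\Delta D=Da$ and $U_k(A_\Delta)D=DU_k(a)$. The $\delta_i$ are positive with disjoint supports, so $D$ is injective and $Ds\ge0$ exactly when $s\ge0$. Hence: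

* $U_k(a)\ge0$ for $0\le k\le h-2$;
* $U_{h-2}(a)=\Pi$, where $(\Pi s)_i=s_{\eta(i)}$;
* $U_{h-1}(a)=0$;
* $C:=2-a$ is invertible, since $as=2s$ gives $A_\Delta Ds=2Ds$, so $s=0$ because $\rho<2$; and $C$ commutes with $\Pi$, a polynomial in $a$.

In Example B, $a=\sigma$, $h=3$ and $\Pi=U_1(a)=\sigma$: the two slices are exchanged.

**Step 3: linear waves, and the existence of speeds.** Call $T(t)\in\mathbb R^{V_t}$ with $T(t+1)+T(t-1)=A_\Gamma T(t)$ a linear wave. Expand it on each slice in eigenvectors of $A_\Gamma$. The eigenvalues $\pm2$ are simple on a slice, with eigenvectors $\delta_i$ and $(-1)^\epsilon\delta_i$. These are orthogonal, so $|\delta_i|_{V_0}|^2=|\delta_i|_{V_1}|^2=\kappa_i$, and they span the same plane as $\delta_i|_{V_0},\delta_i|_{V_1}$. Since $T(t)$ is supported on $V_t$, its component in this plane is $\frac{\tau_i(t)}{\kappa_i}\delta_i|_{V_t}$ with $\tau_i(t)=\langle\delta_i,T(t)\rangle$, and $\tau_i(t+1)+\tau_i(t-1)=2\tau_i(t)$, so $\tau_i$ is affine in $t$. For an eigenvector $\psi$ with any other eigenvalue $2\cos\theta$,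 $0<\theta<\pi$, the coefficient $\langle\psi,T(t)\rangle$ satisfies $X(t+1)+X(t-1)=2\cos\theta\,X(t)$ and is bounded on $\mathbb Z$. So a linear wave has the form
$$T(t)=D(\sigma t+c)|_{V_t}+w(t),\tag{13}$$
with $w$ a linear wave bounded on $\mathbb Z$ and orthogonal to all $\delta_i|_{V_0},\delta_i|_{V_1}$. By Theorem 1, a solution of (2) agrees with a linear wave for large $t$ and with another one for large $-t$. So $\sigma^\pm$ exist. Moreover $(A_\Gamma-A_\Delta)\,Ds|_{V_t}=D(Cs)|_{V_{t+1}}$, so for $v\in S_i$ we get $y_v(t)=\delta_v(C\sigma^\pm)_it+O(1)$ as $t\to\pm\infty$. As this is $\ge0$ for large $|t|$,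
$$C\sigma^+\ge0,\qquad s:=-C\sigma^-\ge0 .$$

**Step 4: $\sigma^+$ is a sublinear function of the data.** For $t\ge0$ we have $T=\Lambda+F$, where $\Lambda$ is the linear wave with data $(T(0),T(1))$: by (3), $T-\Lambda$ vanishes at $t=0,1$ and satisfies (7). Here $\zeta$ is linear in $(T(0),T(1))$, so by Proposition 2 every $T_v(t)$, $t\ge0$, is sublinear in $(T(0),T(1))$. Hence so is $\sigma_i^+=\lim_{t\to\infty}\tau_i(t)/(\kappa_it)$, and as a finite convex function it is continuous. The system and $\sigma^+$ are invariant under time shifts by even numbers, so the same holds for the data at times $(t_1,t_1+1)$ with $t_1$ even.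

**Step 5: if all $s_i>0$, then $\sigma^+$ depends only on $\sigma^-$.** Let $T,T'$ be solutions with the same $\sigma^-$ and all $s_i>0$. For $t\le-N$ write, by (13), $T(t)=D(\sigma^-t+c)|_{V_t}+w(t)$ and $T'(t)=D(\sigma^-t+c')|_{V_t}+w'(t)$. We delay one solution so that the difference is again a solution. For an integer $K\ge0$ let
$$X(t)=D(c'-c-2K\sigma^-)|_{V_t}+w'(t)-w(t+2K),\qquad t\in\mathbb Z.$$
This is a linear wave, and it equals $T'(t)-T(t+2K)$ for $t\le-N-2K$. For $v\in S_i\cap V_{t+1}$,
$$\big((A_\Gamma-A_\Delta)X(t)\big)_v=2Ks_i\delta_v+O(1)$$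
uniformly in $t$ and $K$, because $w,w'$ are bounded. For $K$ large this is $\ge0$ for all $t\in\mathbb Z$. A linear wave with this property solves (2). Since $X$ is bounded, $\sigma^+(X)=0$. At an even time $t_1$ with $t_1+1\le-N-2K$, the data of $T'$ are the sum of the data of $T(\cdot+2K)$ and of $X$. By Step 4,
$$\sigma^+(T')\le\sigma^+(T(\cdot+2K))+\sigma^+(X)=\sigma^+(T)$$
coordinatewise. Exchanging $T$ and $T'$ gives equality.

**Step 6: a model solution for each $s>0$.** Let
$$Y(t)=-ts\ \ (t\le0),\qquad Y(t)=-U_{t-1}(a)s\ \ (0\le t\le h),\qquad Y(t)=(t-h)\Pi s\ \ (t\ge h).$$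
The formulas agree at $t=0$ and $t=h$, since $U_{-1}=0$ and $U_{h-1}(a)=0$; also $Y(h-1)=-\Pi s$, and $Y\le0$ on $[0,h]$. We check that
$$Y(t+1)+Y(t-1)=2Y_+(t)-aY_-(t)\qquad\text{for all }t.$$

* For $t<0$ and for $t>h$, $Y\ge0$ is affine on $\{t-1,t,t+1\}$, and both sides are $2Y(t)$.
* At $t=0$: $Y(1)+Y(-1)=-s+s=0$, and $Y(0)=0$.
* For $1\le t\le h-1$: $Y(t+1)+Y(t-1)=-(U_t(a)+U_{t-2}(a))s=-aU_{t-1}(a)s=aY(t)=-aY_-(t)$. For $t=1$ this uses $Y(0)=0=U_{-1}$.
* At $t=h$: $Y(h+1)+Y(h-1)=\Pi s-\Pi s=0$, and $Y(h)=0$.

Put $x=C^{-1}Y$. Since $2Y_+-aY_-=2Y+CY_-$, multiplying by $C^{-1}$ gives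
$$x(t+1)+x(t-1)=2x(t)+Y_-(t)=\max(2x(t),\,2x(t)-Cx(t))=\max(2x(t),\,ax(t)).$$
So $T_v(t)=\delta_vx_i(t)$, $v\in S_i\cap V_t$, solves (2): the $\Gamma$-sum at $v\in S_i$ is $2\delta_vx_i(t)$ and the $\Delta$-sum is $\delta_v(ax(t))_i$. It has $\sigma^-=-C^{-1}s$ and $\sigma^+=C^{-1}\Pi s=\Pi C^{-1}s=-\Pi\sigma^-$. Any solution with $s>0$ has the same $\sigma^-=-C^{-1}s$ as the model for its $s$, so by Step 5 it satisfies $\sigma^+=-\Pi\sigma^-$.

**Step 7: general data, by perturbation.** Let $T$ be any solution, and $N\ge0$ such that for $t\le-N$ it agrees with a linear wave and $y(t)\ge0$. Let $c=C^{-1}(1,\dots,1)^{\mathsf T}$, $\varepsilon>0$, and put $T^\varepsilon(t)=T(t)-\varepsilon t\,Dc|_{V_t}$ for $t\le-N$. This satisfies the linear recurrence, and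
$$\big((A_\Gamma-A_\Delta)T^\varepsilon(t)\big)_v=y_v(t)-\varepsilon t\,\delta_v\ge0 ,$$
so it solves (2) on $t\le-N$; extend it forward by (2). Then $-C\sigma^-(T^\varepsilon)=s+\varepsilon(1,\dots,1)^{\mathsf T}>0$ in every coordinate, so by Step 6 $\sigma^+(T^\varepsilon)=-\Pi(\sigma^--\varepsilon c)$. Let $\varepsilon\to0$: the data at a fixed pair $(t_1,t_1+1)$, $t_1$ even, $t_1+1\le-N$, converge to those of $T$, and $\sigma^+$ is continuous in them by Step 4. Hence $\sigma^+=-\Pi\sigma^-$, that is, $\sigma^+_i=-\sigma^-_{\eta(i)}$.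

**Step 8: the total violation.** By (5) and (13), $\tau_i$ has second difference $q_i(t)$, and its increments are $\kappa_i\sigma_i^\pm$ for $t$ near $\pm\infty$. Summing over $t\in\mathbb Z$, and using $\sigma^-=-\Pi\sigma^+$,
$$\sum_{t\in\mathbb Z}q_i(t)=\kappa_i(\sigma_i^+-\sigma_i^-)=\kappa_i(\sigma_i^++\sigma^+_{\eta(i)}).\qquad\square$$

The solution of Section 3 shows the exchange. Its values at $t=-1,-2,\dots$ are $(0,10),(-1,20),(0,29),(1,38),(2,47),\dots$, so $s=(1,9)$; forward the increments of $y$ are $C\sigma^+=(9,1)=\Pi s$.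

## 9. Which pairs have the property

**Theorem 4.** Let $(\Gamma,\Delta)$ be any pair as in the first paragraph of Section 2 (commuting, bipartite, not assumed affinite) satisfying (D), with $\Gamma\cup\Delta$ connected, at least one edge, and $A_\Gamma$ of spectral radius $\le2$. Then the conclusion of Theorem 1 holds for all real initial conditions if and only if $(\Gamma,\Delta)$ is affinite.

At least one edge is needed: for a single vertex without edges, $y\equiv0$, yet the pair is not affinite.

**Proof.** **Step 1: reduce to two numbers.** As in Step 1 of the proof of Theorem 3, there is $\mu>0$ with $A_\Gamma\mu=\rho_\Gamma\mu$ and $A_\Delta\mu=\rho_\Delta\mu$, and all components of $\Gamma$ (of $\Delta$) have spectral radius $\rho_\Gamma$ ($\rho_\Delta$). By the spectral description of ADE diagrams, affinite means exactly $\rho_\Gamma=2$ and $\rho_\Delta<2$. "If" is Theorem 1. For "only if", the remaining cases are treated in Steps 2–4. Formula (4) and its reversibility hold here, since only commutation was used. There is an edge and (D) holds,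 so $A_\Gamma\ne A_\Delta$; hence $(A_\Gamma-A_\Delta)e_w\ne0$ for some $w$, and the initial data $e_w$ give $y\not\equiv0$.

**Step 2: $\rho_\Gamma=2$, $\rho_\Delta>2$.** Let $r>0$ with $r+r^{-1}=\rho_\Delta$, and $T_v(t)=r^t\mu_v$. At every $v\in V_{t+1}$ the $\Delta$-sum is $\rho_\Delta r^t\mu_v>2r^t\mu_v$, which is the $\Gamma$-sum, and $r^{t+1}+r^{t-1}=\rho_\Delta r^t$. So this solves (2), and the inequality fails at all times.

**Step 3: $\rho_\Gamma=\rho_\Delta=2$.** Take $y\not\equiv0$. Always $\langle\mu,y(t)\rangle=\langle(A_\Gamma-A_\Delta)\mu,T(t)\rangle=0$. If $y(t)\ge0$ for all large $t$, then $y(t)=0$ for all large $t$ because $\mu>0$, and running (4) backward gives $y\equiv0$, a contradiction.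

**Step 4: $\rho_\Gamma=2\cos\theta<2$, $\theta\in(0,\pi/2]$.** Take $y\not\equiv0$ and suppose $y(t)\ge0$ for all $t\ge t_0$. Then $Y(t)=\langle\mu,y(t)\rangle\ge0$, and (4) gives $Y(t+1)+Y(t-1)=2\cos\theta\,Y(t)$ for $t>t_0$, so $Y(t)=R\cos(\theta t+\phi)$ with $R\ge0$ for $t\ge t_0$. The angle advances by $\theta\le\pi/2$ per step, so it enters the open half circle where $\cos<0$ infinitely often. Hence $R=0$, so $y(t)=0$ for $t\ge t_0$, and $y\equiv0$ by (4), a contradiction. $\square$
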